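\title{An Erd\H{o}s--Ko--Rado theorem for disjoint unions of claws}

\begin{abstract}
A $k$-claw is a tree with a root of degree $k$ and $k$ leaves. Let $G$ be the vertex-disjoint union of $n$ $k$-claws. We prove that for $k\ge3$ and $2r\le n$ no intersecting family of independent $r$-sets of $G$ is larger than the family of all independent $r$-sets through a fixed leaf. For $r\ge2$ these families are the only extremal ones, and both statements hold for all $k\ge2$ and $r\le\bigl(1-\frac{3}{k+2\sqrt{3k}}\bigr)n$. The proof shifts roots to leaves, splits the family by the number of leaves, and bounds each layer by a stability argument and a charging scheme.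
\end{abstract}

\section{Introduction}\label{sec:intro}

We write $[n]=\{1,\dots,n\}$, and $\binom{Z}{m}$ for the family of all $m$-element subsets ($m$-sets) of a set $Z$. A family $\mathcal F$ of sets is \emph{intersecting} if $F\cap F'\ne\emptyset$ for all $F,F'\in\mathcal F$, the case $F=F'$ included. The simplest intersecting family of $r$-subsets of an $N$-set is a \emph{star}: all $r$-sets through a fixed point. The Erd\H{o}s--Ko--Rado theorem says that for $N\ge 2r$ no intersecting family is larger. For $N<2r$ any two $r$-sets meet, so the condition cannot be dropped.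

A graph restricts which sets may be used. For a graph $G$ and an integer $r\ge1$, let $\mathcal I^{(r)}_G$ be the family of independent sets of $G$ of size $r$, that is, of $r$-sets of vertices that span no edge. For a vertex $v$, the \emph{star with center $v$} is $\mathcal S_v=\{A\in\mathcal I^{(r)}_G: v\in A\}$. The graph $G$ is \emph{$r$-EKR} if no intersecting subfamily of $\mathcal I^{(r)}_G$ is larger than the largest star. In this language the Erd\H{o}s--Ko--Rado theorem says that the edgeless graph on $N$ vertices is $r$-EKR for $2r\le N$.

A \emph{$k$-claw} is the tree in which the root has degree $k$ and every other vertex has degree one; a $2$-claw is a path with two edges. It is known that the vertex-disjoint union of $n$ $2$-claws is $r$-EKR for $1\le r\le n/2$. We answer the following question, which comes from the paper \cite{FHK} of Feghali, Hurlbert and Kamat.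

\begin{quote}
Let $k\ge3$, $r\ge1$ and $2r\le n$. Is the vertex-disjoint union of $n$ $k$-claws $r$-EKR?
\end{quote}

The bound $2r\le n$ is the natural analog of $2r\le N$. In the edgeless graph, $N$ is the size of the only maximal independent set. In a union of $n$ claws a maximal independent set takes from each claw either the root or all $k$ leaves, so the smallest one is the set of the $n$ roots, and $2r\le n$ leaves room for two disjoint $r$-sets even there. Some upper bound on $r$ is needed. For $k\ge3$ and $r=kn-1$, an independent set with a root has at most $k(n-1)+1<r$ vertices, so $\mathcal I^{(r)}_G$ consists of the $kn$ sets that omit one leaf; they pairwise intersect, while the largest star has $kn-1$ members.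

\subsection*{Notation and the size of a star}
From now on $G$ is the disjoint union of $n$ $k$-claws, indexed by $[n]$. Claw $i$ has root $x_i$ and leaf set $L_i$, with $|L_i|=k$, and $L=\bigcup_i L_i$, so $|L|=kn$. For $B\subseteq L$ let $\mathrm{cl}(B)\subseteq[n]$ be the set of claws that $B$ meets, and for $R\subseteq[n]$ let $Y_R=\bigcup_{i\notin R}L_i$ be the set of leaves that remain available once the roots $x_i$, $i\in R$, are chosen. Every independent set has a unique form
\[
A=B\cup\{x_i: i\in R\},\qquad B\subseteq L,\quad R\cap\mathrm{cl}(B)=\emptyset,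
\]
and the last condition is equivalent to $B\subseteq Y_R$.

A leaf is a better center than a root. If $y\in L_i$, then replacing $x_i$ by $y$ maps $\mathcal S_{x_i}$ injectively into $\mathcal S_y$, because a set that contains $x_i$ has no other vertex in claw $i$. To count $\mathcal S_y$, let $m$ be the number of leaves of a member. Its $r-m$ roots lie in the other $n-1$ claws, and its $m-1$ further leaves are chosen from the $k(n-r+m)-1$ available leaves other than $y$. So every star centered at a leaf has size
\begin{equation}\label{eq:J}
J=\sum_{m=1}^{r}\binom{n-1}{r-m}\binom{k(n-r+m)-1}{m-1}.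
\end{equation}
For $r=1$ this is $1$. For $r=2$ it is $(n-1)+(kn-1)$, which exceeds the size $(k+1)(n-1)$ of a root star by $k-1$. The expected maximum is therefore $J$.

\subsection*{Results}

\begin{theorem}\label{thm:main}
If $k\ge3$, $r\ge1$ and $2r\le n$, then every intersecting family $\mathcal F\subseteq\mathcal I^{(r)}_G$ satisfies $|\mathcal F|\le J$. Hence $G$ is $r$-EKR.
\end{theorem}

The method works under a numerical condition that is weaker than $2r\le n$. For $c\in\{3,4\}$ consider
\begin{equation}\label{eq:star}
c\,(n-m)(m-1)\le (n-r)\bigl(k(n-r+m)-1\bigr)\qquad\text{for all integers } 2\le m\le r-1. \tag{$\star_c$}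
\end{equation}

\begin{theorem}\label{thm:four}
Let $k\ge2$ and $1\le r<n$, and suppose that $(\star_4)$ holds. Then $|\mathcal F|\le J$ for every intersecting family $\mathcal F\subseteq\mathcal I^{(r)}_G$, and if $r\ge2$, equality holds only for stars centered at leaves. Condition $(\star_4)$ holds \textup{(i)} if $k\ge3$ and $2r\le n$; \textup{(ii)} if $k\ge2$ and $r\le\bigl(1-\frac{4}{k+4\sqrt k}\bigr)n$.
\end{theorem}

\begin{theorem}\label{thm:three}
The conclusions of Theorem~\ref{thm:four} hold under $(\star_3)$ in place of $(\star_4)$; in particular they hold for all $k\ge2$ and $r\le\bigl(1-\frac{3}{k+2\sqrt{3k}}\bigr)n$. This range includes $2r\le n$ for every $k\ge2$.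
\end{theorem}

Theorem~\ref{thm:main} is contained in Theorem~\ref{thm:four}(i). Condition $(\star_4)$ implies $(\star_3)$, and the two proofs differ in one lemma only: Theorem~\ref{thm:three} uses a theorem of Kupavskii and Zakharov at the point where Theorem~\ref{thm:four} uses Wilson's theorem and a short shifting argument. We therefore run a single proof with a parameter $c\in\{3,4\}$.

Section~\ref{sec:tools} recalls the tools. Section~\ref{sec:reduction} reduces the bound to one inequality for each term of \eqref{eq:J} and works out the case $r=3$. Sections~\ref{sec:ground} and~\ref{sec:layer} prove the inequality, Section~\ref{sec:unique} treats equality, and Section~\ref{sec:range} derives the ranges of $r$.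

\section{Shifts and four theorems on set families}\label{sec:tools}

For a set $A$ with $b\in A$ and $a\notin A$, write $A-b+a=(A\setminus\{b\})\cup\{a\}$. Let $\mathcal F$ be a family of sets and $a\ne b$ two points. The \emph{shift} $S_{b\to a}$ \emph{moves} every $A\in\mathcal F$ with $b\in A$, $a\notin A$ and $A-b+a\notin\mathcal F$ to $A-b+a$, and keeps all other members; the result is $S_{b\to a}(\mathcal F)$. The family is \emph{stable} under the shift if nothing moves, that is, if $A-b+a\in\mathcal F$ whenever $A\in\mathcal F$, $b\in A$ and $a\notin A$.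

\begin{lemma}\label{lem:shift}
We have $|S_{b\to a}(\mathcal F)|=|\mathcal F|$, and if $\mathcal F$ is intersecting, then so is $S_{b\to a}(\mathcal F)$.
\end{lemma}

\begin{proof}
Distinct moved sets have distinct images, and these images are not in $\mathcal F$; so the size is preserved. Two images of moved sets share $a$, and two unmoved sets meet by hypothesis. Let $A$ be moved and $C$ unmoved, and suppose that $(A-b+a)\cap C=\emptyset$. Then $a\notin C$, and $A\cap C\ne\emptyset$ forces $A\cap C=\{b\}$. Since $b\in C$, $a\notin C$ and $C$ is unmoved, $C-b+a\in\mathcal F$. This set is disjoint from $A$, because $a\notin A$, a contradiction.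
\end{proof}

\begin{theorem}[Erd\H{o}s--Ko--Rado; uniqueness by Hilton--Milner \cite{HM}]\label{thm:ekr}
If $N>2r$, an intersecting family of $r$-subsets of an $N$-set has at most $\binom{N-1}{r-1}$ members, with equality only for stars.
\end{theorem}

For real $x$ and an integer $b\ge0$ put $\binom xb=x(x-1)\cdots(x-b+1)/b!$. For $b\ge1$ this function is continuous, strictly increasing and unbounded on $[b-1,\infty)$, and $\binom bb=1$; so every positive integer equals $\binom xb$ for exactly one real $x\ge b$.

\begin{theorem}[Kruskal--Katona, in Lov\'asz's form {\cite[13.31]{Lov}}]\label{thm:kk}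
Let $\mathcal G\ne\emptyset$ be a family of $b$-sets with $|\mathcal G|=\binom xb$, where $x\ge b$ is real, and let $0\le a\le b$. Then at least $\binom xa$ $a$-sets are contained in members of $\mathcal G$.
\end{theorem}

\begin{theorem}[Wilson \cite{Wil}, case $t=2$]\label{thm:wilson}
If $N_0\ge3(m-1)$, a family of $m$-subsets of an $N_0$-set in which any two members share at least two points has at most $\binom{N_0-2}{m-2}$ members.
\end{theorem}

The last theorem is needed for Theorem~\ref{thm:three} only. For a family $\mathcal G$, let $\Delta(\mathcal G)$ be the largest number of members through one point, and let $\gamma(\mathcal G)=|\mathcal G|-\Delta(\mathcal G)$. Thus $\gamma(\mathcal G)$ is the number of members that miss the most popular point, and it measures how far $\mathcal G$ is from lying in a star.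

\begin{theorem}[Kupavskii--Zakharov \cite{KZ}]\label{thm:kz}
Let $N>2m>0$, let $\mathcal G\subseteq\binom{[N]}m$ be intersecting, and let $u$ be real with $3\le u\le m$. If $\gamma(\mathcal G)\ge\binom{N-u-1}{N-m-1}$, then
\[
|\mathcal G|\le\binom{N-1}{m-1}+\binom{N-u-1}{N-m-1}-\binom{N-u-1}{m-1}.
\]
\end{theorem}

\section{Reduction to families of leaves}\label{sec:reduction}

Two members of an intersecting family may meet in a root or in a leaf. The subsets of $L$ are unrestricted, so the theorems of Section~\ref{sec:tools} apply to them; we first arrange that all intersections take place in $L$. Fix a leaf $y_i\in L_i$ for each $i$ and let $\sigma_i=S_{x_i\to y_i}$. If an independent set $A$ contains $x_i$, then $A\cap L_i=\emptyset$ and $A-x_i+y_i$ is independent. So $\sigma_i$ maps subfamilies of $\mathcal I^{(r)}_G$ to subfamilies of $\mathcal I^{(r)}_G$.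

\begin{lemma}\label{lem:leaf}
Let $\mathcal F\subseteq\mathcal I^{(r)}_G$ be intersecting. A finite sequence of shifts $\sigma_i$ leads from $\mathcal F$, through intersecting families of size $|\mathcal F|$, to a family $\mathcal F^*$ in which any two members, equal or not, share a leaf.
\end{lemma}

\begin{proof}
Apply shifts $\sigma_i$ as long as one of them changes the family. Each such shift lowers the total number of roots in all members, so the process ends in a family $\mathcal F^*$ that is stable under every $\sigma_i$. Size and the intersecting property are preserved by Lemma~\ref{lem:shift}. Suppose that $A,C\in\mathcal F^*$ share no leaf. Then $A\cap C=\{x_i:i\in I\}$ for some $I\ne\emptyset$. Replace $x_i$ by $y_i$ in $A$ for all $i\in I$, one index at a time; by stability each intermediate set, and so the final set $A''$, lies in $\mathcal F^*$. For $i\in I$ we have $x_i\in C$, hence $y_i\notin C$. Thus $A''\cap C=\emptyset$, a contradiction.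
\end{proof}

In particular every member of $\mathcal F^*$ contains a leaf. For $1\le m\le r$ define the \emph{$m$-th layer}
\[
\mathcal B_m=\{A\cap L: A\in\mathcal F^*,\ |A\cap L|=m\}\subseteq\binom Lm .
\]
By Lemma~\ref{lem:leaf}, $\mathcal B_1\cup\dots\cup\mathcal B_r$ is intersecting. A set $B\in\mathcal B_m$ extends to an independent $r$-set with leaf part $B$ in $\binom{n-|\mathrm{cl}(B)|}{r-m}$ ways, one for each choice of $r-m$ claws outside $\mathrm{cl}(B)$. What remains is a weighted Erd\H{o}s--Ko--Rado problem on $L$, in which a set weighs more when it meets fewer claws. Each layer can be bounded on its own by the corresponding term of \eqref{eq:J}.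

\begin{proposition}[Layer inequality]\label{prop:layer}
Let $k\ge2$, $1\le r<n$ and $c\in\{3,4\}$, and assume \eqref{eq:star}. Let $1\le m\le r$ and $s=r-m$, and let $\mathcal B\subseteq\binom Lm$ be intersecting. For $R\in\binom{[n]}s$ put $\mathcal B^R=\{B\in\mathcal B:B\subseteq Y_R\}$. Then
\[
\sum_{B\in\mathcal B}\binom{n-|\mathrm{cl}(B)|}{s}=\sum_{R\in\binom{[n]}s}|\mathcal B^R|\le\binom{n-1}{s}\binom{k(n-s)-1}{m-1}.
\]
\end{proposition}

\begin{proof}[Proof of the bound in Theorems~\ref{thm:four} and~\ref{thm:three}, given Proposition~\ref{prop:layer}]
With $\mathcal F^*$ and $\mathcal B_m$ as above,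
\begin{equation}\label{eq:chain}
|\mathcal F|=|\mathcal F^*|\le\sum_{m=1}^r\sum_{B\in\mathcal B_m}\binom{n-|\mathrm{cl}(B)|}{r-m}\le\sum_{m=1}^r\binom{n-1}{r-m}\binom{k(n-r+m)-1}{m-1}=J,
\end{equation}
where the last inequality is Proposition~\ref{prop:layer} for each $\mathcal B_m$.
\end{proof}

The obvious attempt at Proposition~\ref{prop:layer} falls short. Each $\mathcal B^R$ is an intersecting family of $m$-subsets of the set $Y_R$, which has $N=k(n-s)$ points, so Theorem~\ref{thm:ekr} gives $|\mathcal B^R|\le\binom{N-1}{m-1}$. Summing over $R$ yields the factor $\binom ns$ instead of $\binom{n-1}s$. For a star with center $\ell$ the missing terms are those $R$ that contain the claw of $\ell$: they contribute $0$. A general family has no center, and every $R$ may contribute. The first case in which this matters is the middle layer for $r=3$.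

\begin{example}[$r=3$, $m=2$, $s=1$]\label{ex:three}
Let $n\ge4$ and $k\ge2$, so $N=k(n-1)\ge6$. We show $\sum_{j=1}^n|\mathcal B^{\{j\}}|\le(n-1)(N-1)$ for every intersecting $\mathcal B\subseteq\binom L2$.

An intersecting family of $2$-sets lies in a star or is a triangle. Indeed, if it contains $\{\ell,a\}$, $\{\ell,b\}$ and a member that avoids $\ell$, then this member is $\{a,b\}$, and a $2$-set that meets all three of these sets is one of them.

If all members contain the leaf $\ell$, and $i^*$ is the claw of $\ell$, then the term $j=i^*$ is $0$ and each of the other $n-1$ terms is at most $N-1$.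

Let $\mathcal B$ be the triangle on $\ell,a,b$, let $i^*$ be the claw of $\ell$, and let $D=\{a,b\}$. If $D$ meets claw $i^*$, the term $j=i^*$ is $0$ and the other terms are at most $3$. Otherwise the term $j=i^*$ equals $1$, and the bound has no room for it. We make other terms pay for it. The set $D$ lies in $Y_{\{j\}}$ for at least $n-3$ indices $j\ne i^*$. Charge $\kappa=1/(n-3)\le1$ to each of them; the total charge is at least $1$. For such $j$ the term plus its charge is $2+(1+\kappa)\le N-1$, and the remaining terms are at most $2$.

A direct count would settle the triangle faster, but this accounting is the one that generalizes. In a charged term, $D$ brings a profit of $1+\kappa$, one for itself and $\kappa$ for its appearance in the term $j=i^*$; it costs $N-3$, the number of pairs $\{\ell,z\}\subseteq Y_{\{j\}}$ that it forbids.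
\end{example}

For $m\ge3$ there is no such list of intersecting families, and three statements replace it.
\begin{enumerate}
\item \emph{Stability.} Each $\mathcal B^R$ is either much smaller than $\binom{N-1}{m-1}$ or has a point $\ell(R)$ that all but a few members contain (Lemmas~\ref{lem:stab4} and~\ref{lem:stab3}).
\item \emph{A common center.} The points $\ell(R)$ coincide (Step~1 in Section~\ref{sec:layer}).
\item \emph{Charging.} The terms with $R$ containing the claw of the center are charged to the other terms at a rate $\kappa$. Small terms can afford this because they are small. Large terms can afford it because each member that avoids the center forbids more than it brings (Lemma~\ref{lem:cross}(b)).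
\end{enumerate}

\section{Intersecting families on one ground set}\label{sec:ground}

Throughout this section $m\ge2$ and $N\ge2m$ are integers, and
\[
X=\binom{N-1}{m-1},\qquad W=\binom{N-2}{m-2},\qquad \tau=\binom{N-3}{m-2},\qquad \rho=\frac{N-m-1}{m-1},
\]
\[
M_3=W+2\tau,\qquad M_4=W+3\tau.
\]
Thus $X$ and $W$ count the $m$-subsets of an $N$-set through one and through two given points. For a family $\mathcal G$ and points $a\neq b$ let
\[
\mathcal G(a)=\{B\setminus\{a\}:a\in B\in\mathcal G\},\qquad \mathcal G(\bar a)=\{B\in\mathcal G:a\notin B\},
\]
\[
\mathcal G(a\bar b)=\{B\setminus\{a\}:a\in B\in\mathcal G,\ b\notin B\},\qquad \mathcal G(\bar a\bar b)=\{B\in\mathcal G: a,b\notin B\}.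
\]
Two families $\mathcal C,\mathcal D$ are \emph{cross-intersecting} if $C\cap D\ne\emptyset$ for all $C\in\mathcal C$ and $D\in\mathcal D$. If $\mathcal G$ and $\mathcal G'$ are cross-intersecting (for instance, $\mathcal G=\mathcal G'$ is intersecting), then so are $\mathcal G(a)$ and $\mathcal G'(\bar a)$, and so are $\mathcal G(a\bar b)$ and $\mathcal G'(b\bar a)$: the deleted points do not lie in the relevant intersections.

The constants come from the analog of the triangle.

\begin{example}\label{ex:triangle}
Let $\mathcal T=\{B\in\binom{[N]}m:|B\cap\{1,2,3\}|\ge2\}$, an intersecting family. A member that avoids $1$ contains $2$ and $3$, so $|\mathcal T(\bar1)|=\tau$. The family $\mathcal T(1)$ consists of the $(m-1)$-subsets of $\{2,\dots,N\}$ that meet $\{2,3\}$, so two applications of Pascal's rule give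
\begin{equation}\label{eq:pascal}
|\mathcal T(1)|=X-\binom{N-3}{m-1}=W+\tau ,
\end{equation}
and $|\mathcal T|=M_3$. Since $\rho\tau=\binom{N-3}{m-1}$, we also have $|\mathcal T(1)|+\rho|\mathcal T(\bar1)|=X$. So the pair $\mathcal T(\bar1),\mathcal T(1)$ attains equality in parts (a) and (b) of the next lemma. For $m=2$ we recover the triangle, with $\tau=1$, $M_3=3$ and $\rho=N-3$.
\end{example}

\begin{lemma}\label{lem:cross}
Let $|Z|=N-1$, and let $\mathcal D\subseteq\binom Zm$ and $\mathcal C\subseteq\binom Z{m-1}$ be cross-intersecting.
\begin{enumerate}
\item[(a)] If $|\mathcal D|\ge\tau$, then $|\mathcal C|\le W+\tau$.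
\item[(b)] If $|\mathcal D|\le\tau$, then $|\mathcal C|+\rho|\mathcal D|\le X$.
\end{enumerate}
Let $|Z'|=N-2$, and let $\mathcal A,\mathcal A'\subseteq\binom{Z'}{m-1}$ be cross-intersecting.
\begin{enumerate}
\item[(c)] Then $\min(|\mathcal A|,|\mathcal A'|)\le\tau$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $a=m-1$ and $b=N-1-m$. Then $1\le a\le b\le N-3$, by $m\ge2$ and $N\ge2m$, and $\tau=\binom{N-3}b$.

If $\mathcal D=\emptyset$, then (a) is void because $\tau\ge1$, and (b) reads $|\mathcal C|\le X$. Let $\mathcal D\ne\emptyset$ and write $|\mathcal D|=\binom xb$ with $x\ge b$. The complements $Z\setminus D$, $D\in\mathcal D$, are $b$-sets. An $a$-set contained in $Z\setminus D$ misses $D$ and so is not in $\mathcal C$. By Theorem~\ref{thm:kk}, $|\mathcal C|\le X-\binom xa$.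

(a) From $\binom xb\ge\binom{N-3}b$ we get $x\ge N-3$, hence $\binom xa\ge\binom{N-3}{m-1}$, and the second equality in \eqref{eq:pascal} finishes the proof.

(b) Now $b\le x\le N-3$. The ratio
\[
\binom xa\Big/\binom xb=\frac{b!}{a!}\prod_{j=a}^{b-1}\frac1{x-j}
\]
has positive factors and does not increase with $x$. It is therefore at least its value at $x=N-3$, which is $\binom{N-3}{m-1}/\binom{N-3}{m-2}=\rho$. Hence $|\mathcal C|\le X-\rho|\mathcal D|$.

(c) Suppose $|\mathcal A'|\ge\tau$. The complements in $Z'$ of the members of $\mathcal A'$ have $N-2-(m-1)=b$ points, and their number is $\binom xb$ with $x\ge N-3$. By Theorem~\ref{thm:kk} they contain at least $\binom{N-3}{m-1}$ sets of size $m-1$, none of which is in $\mathcal A$. So $|\mathcal A|\le\binom{N-2}{m-1}-\binom{N-3}{m-1}=\tau$.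
\end{proof}

We turn to stability: a large intersecting family has a point that is missed by at most $\tau$ members. Shifting toward the point $1$ produces a family with this property, but the shifted family is not the given one. We therefore stop the process at the shift that creates the property. At that moment the family is almost covered by two points, and Lemma~\ref{lem:cross} bounds its size.

\begin{lemma}\label{lem:stab4}
Let $N-1\ge3(m-1)$, and let $\mathcal G\subseteq\binom{[N]}m$ be intersecting with $|\mathcal G|>M_4$. Then $|\mathcal G(\bar\ell)|\le\tau$ for some $\ell\in[N]$.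
\end{lemma}

\begin{proof}
We assume that $|\mathcal G(\bar\ell)|>\tau$ for all $\ell$ and show that $|\mathcal G|\le M_4$. Apply shifts $S_{j\to1}$, $2\le j\le N$, as long as one of them changes the family. Each such shift raises the number of members through $1$, so the process ends in a family $\mathcal G^*$ that is stable under all of them. All families in the process are intersecting and have size $|\mathcal G|$, by Lemma~\ref{lem:shift}.

Any $D,D'\in\mathcal G^*(\bar1)$ share at least two points: if $D\cap D'=\{j\}$, then $D-j+1\in\mathcal G^*$ is disjoint from $D'$. Theorem~\ref{thm:wilson} on the $N-1\ge3(m-1)$ points $2,\dots,N$ gives $|\mathcal G^*(\bar1)|\le\binom{N-3}{m-2}=\tau$. Since $|\mathcal G(\bar1)|>\tau$, the process contains a family $\mathcal H$ and a shift $S_{j\to1}$ such that $|\mathcal H(\bar1)|>\tau$ while at most $\tau$ members of $S_{j\to1}(\mathcal H)$ avoid $1$. A shift toward $1$ sends sets that avoid $j$ to sets that avoid $j$, so $|\mathcal H(\bar j)|\ge|\mathcal G(\bar j)|>\tau$. Three bounds follow.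
\begin{itemize}
\item The members of $\mathcal H(\bar1\bar j)$ are not moved by $S_{j\to1}$ and avoid $1$, so $|\mathcal H(\bar1\bar j)|\le\tau$.
\item Lemma~\ref{lem:cross}(a), applied to $\mathcal H(\bar1),\mathcal H(1)$ and to $\mathcal H(\bar j),\mathcal H(j)$, gives $|\mathcal H(1)|\le W+\tau$ and $|\mathcal H(j)|\le W+\tau$.
\item Lemma~\ref{lem:cross}(c) on $[N]\setminus\{1,j\}$ gives $\min(|\mathcal H(1\bar j)|,|\mathcal H(j\bar1)|)\le\tau$.
\end{itemize}
Sorting the members by $1$ first and then by $j$, or in the other order, we have
\[
|\mathcal H|=|\mathcal H(1)|+|\mathcal H(j\bar1)|+|\mathcal H(\bar1\bar j)|=|\mathcal H(j)|+|\mathcal H(1\bar j)|+|\mathcal H(\bar1\bar j)|.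
\]
The expression with the smaller middle term is at most $(W+\tau)+\tau+\tau=M_4$.
\end{proof}

Theorem~\ref{thm:kz} lowers the threshold to the size of the family $\mathcal T$.

\begin{lemma}\label{lem:stab3}
Lemma~\ref{lem:stab4} holds with $M_3$ in place of $M_4$.
\end{lemma}

\begin{proof}
If $m=2$, then $M_3=3$, and an intersecting family of more than three $2$-sets lies in a star (Example~\ref{ex:three}); its center is missed by no member. Let $m\ge3$; then $N\ge3m-2>2m$. If $\gamma(\mathcal G)\ge\binom{N-4}{m-3}=\binom{N-4}{N-m-1}$, then Theorem~\ref{thm:kz} with $u=3$ and Pascal's rule give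
\begin{align*}
|\mathcal G|&\le\binom{N-1}{m-1}-\binom{N-4}{m-1}+\binom{N-4}{m-3}\\
&=\binom{N-2}{m-2}+\binom{N-3}{m-2}+\binom{N-4}{m-2}+\binom{N-4}{m-3}=W+2\tau=M_3,
\end{align*}
contrary to $|\mathcal G|>M_3$. So $\gamma(\mathcal G)<\binom{N-4}{m-3}\le\tau$, and a point $\ell$ that lies in $\Delta(\mathcal G)$ members has $|\mathcal G(\bar\ell)|=\gamma(\mathcal G)\le\tau$.
\end{proof}

\section{Proof of the layer inequality}\label{sec:layer}

We prove Proposition~\ref{prop:layer}. Both sides of the equality count the pairs $(R,B)$ with $R\in\binom{[n]}s$, $B\in\mathcal B$ and $R\cap\mathrm{cl}(B)=\emptyset$. If $m=1$, then $|\mathcal B|\le1$ and the left side is at most $\binom{n-1}s$, as claimed. If $s=0$, then $m=r$ and the claim is $|\mathcal B|\le\binom{kn-1}{r-1}$, which is Theorem~\ref{thm:ekr} since $kn\ge2n>2r$. So let $m\ge2$ and $s\ge1$; then $2\le m\le r-1$, which is the range of \eqref{eq:star}.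

\subsection*{The parameters}
All sets $Y_R$ have $N=k(n-s)=k(n-r+m)$ points. Define $X,W,\tau,\rho,M_c$ as in Section~\ref{sec:ground}, and let
\[
\kappa=\frac{s}{n-r},\qquad\text{so that}\qquad 1+\kappa=\frac{n-m}{n-r}.
\]
This is the charging rate; it is finite because $r<n$, and it equals $1/(n-3)$ in Example~\ref{ex:three}. Divided by $n-r$, condition \eqref{eq:star} reads $c(1+\kappa)(m-1)\le N-1$. It is used only through the following consequences. First, $N-1\ge3(m-1)$, hence also $N\ge3m-2\ge2m$, and all of Section~\ref{sec:ground} applies. Second, $\tau\le W$ and $W/X=(m-1)/(N-1)$, so $M_c=W+(c-1)\tau\le cW$ and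
\begin{equation}\label{eq:small}
(1+\kappa)M_c\le\frac{c(1+\kappa)(m-1)}{N-1}\,X\le X .
\end{equation}
Third, since $m/(m-1)\le2$,
\begin{equation}\label{eq:rho}
\rho=\frac{N-1}{m-1}-\frac m{m-1}\ge c(1+\kappa)-2\ge3(1+\kappa)-2(1+\kappa)=1+\kappa .
\end{equation}

Call $R\in\binom{[n]}s$ \emph{big} if $|\mathcal B^R|>M_c$. By Lemma~\ref{lem:stab4} ($c=4$) or Lemma~\ref{lem:stab3} ($c=3$), for each big $R$ we can fix a leaf $\ell(R)\in Y_R$ with $|\mathcal B^R(\overline{\ell(R)})|\le\tau$.

\subsection*{Step 1: all big sets have the same center}
Suppose that $R,R'$ are big and $\ell=\ell(R)\ne\ell'=\ell(R')$; then $R\ne R'$. Two cross-intersecting families on one ground set cannot both be near large stars with different centers, by Lemma~\ref{lem:cross}(c). Here the ground sets $Y_R$ and $Y_{R'}$ differ, so we transport $\mathcal B^{R'}$ to $Y_R$ by a map that fixes the common part, where all intersections lie, and that keeps the two centers apart.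

There is a bijection $\theta:Y_{R'}\to Y_R$ that is the identity on $Y_R\cap Y_{R'}$ and satisfies $\lambda:=\theta(\ell')\ne\ell$. If $\ell'\in Y_R$, then $\theta(\ell')=\ell'\ne\ell$ for every bijection that fixes $Y_R\cap Y_{R'}$. If $\ell'\notin Y_R$, then $\theta(\ell')$ may be any element of $Y_R\setminus Y_{R'}=\bigcup_{i\in R'\setminus R}L_i$; this set has $k|R'\setminus R|\ge2$ elements, so one of them differs from $\ell$. This is where $k\ge2$ is needed.

Let $\mathcal G=\mathcal B^R$ and $\mathcal G'=\{\theta(B'):B'\in\mathcal B^{R'}\}$, two families of $m$-subsets of $Y_R$ with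
\[
|\mathcal G|,|\mathcal G'|>M_c,\qquad |\mathcal G(\bar\ell)|\le\tau,\qquad|\mathcal G'(\bar\lambda)|\le\tau .
\]
They are cross-intersecting: for $B\in\mathcal B^R$ and $B'\in\mathcal B^{R'}$ there is a point $z\in B\cap B'\subseteq Y_R\cap Y_{R'}$, and $z=\theta(z)\in B\cap\theta(B')$. Hence $\mathcal G(\ell\bar\lambda)$ and $\mathcal G'(\lambda\bar\ell)$ are cross-intersecting families of $(m-1)$-subsets of $Y_R\setminus\{\ell,\lambda\}$, and one of them has at most $\tau$ members by Lemma~\ref{lem:cross}(c). At most $W$ $m$-subsets of $Y_R$ contain both $\ell$ and $\lambda$. If $|\mathcal G(\ell\bar\lambda)|\le\tau$, then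
\[
|\mathcal G|\le W+|\mathcal G(\ell\bar\lambda)|+|\mathcal G(\bar\ell)|\le W+2\tau\le M_c .
\]
If $|\mathcal G'(\lambda\bar\ell)|\le\tau$, then $|\mathcal G'|\le W+|\mathcal G'(\lambda\bar\ell)|+|\mathcal G'(\bar\lambda)|\le W+2\tau\le M_c$. Both conclusions are contradictions.

Let $\ell$ be the common value of $\ell(R)$ over all big $R$, or any leaf if no $R$ is big, and let $i^*$ be the claw of $\ell$. For $R\in\binom{[n]}s$ let $d_R$ and $\delta_R$ be the numbers of members of $\mathcal B^R$ that contain and that avoid $\ell$. If $i^*\in R$, then $\ell\notin Y_R$ and $d_R=0$.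

\subsection*{Step 2: the charge}
We claim that
\begin{equation}\label{eq:charge}
\sum_{R\ni i^*}\delta_R\le\kappa\sum_{R\not\ni i^*}\delta_R .
\end{equation}
It suffices to compare the contributions of each $D\in\mathcal B(\bar\ell)$ to the two sums; $D$ is counted in $\delta_R$ exactly when $R\cap\mathrm{cl}(D)=\emptyset$. Let $t=|\mathrm{cl}(D)|\le m$. If $i^*\in\mathrm{cl}(D)$, then $D$ contributes $0$ to the left sum. Otherwise it contributes $\binom{n-t-1}{s-1}$ to the left sum and $\binom{n-t-1}s$ to the right sum. Since $n-t-s\ge n-m-s=n-r>0$,
\[
\binom{n-t-1}{s-1}=\frac{s}{n-t-s}\binom{n-t-1}s\le\kappa\binom{n-t-1}s .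
\]

\subsection*{Step 3: every other term can pay}
We claim that
\begin{equation}\label{eq:pay}
d_R+(1+\kappa)\delta_R\le X\qquad\text{for every } R\not\ni i^* .
\end{equation}
If $R$ is not big, the left side is at most $(1+\kappa)|\mathcal B^R|\le(1+\kappa)M_c\le X$ by \eqref{eq:small}. If $R$ is big, then $\ell(R)=\ell$ by Step~1, so $\delta_R\le\tau$. Lemma~\ref{lem:cross}(b) on $Z=Y_R\setminus\{\ell\}$, applied to $\mathcal B^R(\bar\ell)$ and $\mathcal B^R(\ell)$, gives $d_R+\rho\delta_R\le X$, and \eqref{eq:rho} gives \eqref{eq:pay}.

\subsection*{Conclusion}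
There are $\binom{n-1}s$ sets $R$ with $i^*\notin R$. By \eqref{eq:charge} and \eqref{eq:pay},
\[
\sum_R|\mathcal B^R|=\sum_{R\not\ni i^*}(d_R+\delta_R)+\sum_{R\ni i^*}\delta_R\le\sum_{R\not\ni i^*}\bigl(d_R+(1+\kappa)\delta_R\bigr)\le\binom{n-1}sX .
\]
Since $X=\binom{k(n-s)-1}{m-1}$, Proposition~\ref{prop:layer} is proved.

\section{The extremal families}\label{sec:unique}

Let $k\ge2$ and $2\le r<n$, assume \eqref{eq:star} for some $c\in\{3,4\}$, and let $\mathcal F\subseteq\mathcal I^{(r)}_G$ be intersecting with $|\mathcal F|=J$. We show that $\mathcal F$ is a star centered at a leaf. The equality case of Proposition~\ref{prop:layer} is needed only in the top layer, where it is the equality case of Theorem~\ref{thm:ekr}; the top layer then controls all others.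

\subsection*{The shifted family is a leaf star}
Equality holds throughout \eqref{eq:chain}, and each layer is bounded by its own term, so every layer attains its term. For $m=r$ this says $|\mathcal B_r|=\binom{kn-1}{r-1}$. As $kn>2r$, Theorem~\ref{thm:ekr} shows that $\mathcal B_r$ consists of all $r$-subsets of $L$ through some leaf $\ell$. Suppose that some $B\in\mathcal B_m$ avoids $\ell$. Since $|L\setminus B|=kn-m\ge r$, there is an $r$-subset of $L\setminus B$ that contains $\ell$. It belongs to $\mathcal B_r$ and is disjoint from $B$, although $\mathcal B_1\cup\dots\cup\mathcal B_r$ is intersecting. Hence $\mathcal F^*\subseteq\mathcal S_\ell$, and $\mathcal F^*=\mathcal S_\ell$ because both have size $J$.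

\subsection*{Undoing the shifts}
A shift may carry a family that is not in a leaf star into one; for instance $\sigma_i(\mathcal S_{x_i})\subseteq\mathcal S_{y_i}$. The next lemma shows that it cannot produce a full leaf star in this way.

\begin{lemma}\label{lem:undo}
Let $k\ge2$ and $2\le r<n$. If $\mathcal H\subseteq\mathcal I^{(r)}_G$ is intersecting and $\sigma_i(\mathcal H)=\mathcal S_\ell$ for a leaf $\ell$, then $\mathcal H=\mathcal S_\ell$.
\end{lemma}

\begin{proof}
Since $|\mathcal H|=|\mathcal S_\ell|$, it suffices to show $\mathcal H\subseteq\mathcal S_\ell$. Unmoved members of $\mathcal H$ lie in $\sigma_i(\mathcal H)=\mathcal S_\ell$. Let $A\in\mathcal H$ be moved; then $\ell\in A-x_i+y_i$.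

If $\ell\ne y_i$, then $\ell\in A$, as required.

Let $\ell=y_i$; we show that this case is impossible for a moved $A$. Write $A=D\cup\{x_i\}$, where $D$ is an independent $(r-1)$-set that avoids claw $i$. As $k\ge2$, there is a leaf $y\in L_i\setminus\{y_i\}$. The image of a moved set meets $L_i$ in $y_i$ only, so every member of $\mathcal S_\ell$ that contains both $y_i$ and $y$ is an unmoved member of $\mathcal H$. Outside claw $i$ there are $k(n-1)\ge2r$ leaves, of which at most $r-1$ lie in $D$; so there is a set $E$ of $r-2\ge0$ leaves outside claw $i$ with $E\cap D=\emptyset$. Then $E\cup\{y_i,y\}$ is a member of $\mathcal H$ that is disjoint from $A$, a contradiction.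
\end{proof}

All families in the process of Lemma~\ref{lem:leaf} are intersecting. Applying Lemma~\ref{lem:undo} backward along the process, from $\mathcal F^*=\mathcal S_\ell$, we obtain $\mathcal F=\mathcal S_\ell$. This proves the equality statements in Theorems~\ref{thm:four} and~\ref{thm:three}.

\begin{remark}
The proof of Lemma~\ref{lem:undo} uses a member with two leaves in one claw, which needs $r\ge2$ and $k\ge2$. Uniqueness fails without either condition. For $r=1$ the maximum families are all families of one singleton, and these include the root stars. For $k=1$ a claw is a single edge, and exchanging its two ends shows that root stars and leaf stars have the same size.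
\end{remark}

\section{The range of $r$}\label{sec:range}

It remains to see when \eqref{eq:star} holds. For $r\le2$ it is void. In general, once the two terms $-1$ are dropped, it becomes a quadratic inequality in $m$, and the stated ranges make the discriminant nonpositive.

\begin{lemma}\label{lem:range}
Let $c\in\{3,4\}$, $k\ge2$ and $1\le r\le\bigl(1-\frac{c}{k+2\sqrt{ck}}\bigr)n$. Then $r<n$ and \eqref{eq:star} holds.
\end{lemma}

\begin{proof}
Put $q=n-r$. The hypothesis says $q(k+2\sqrt{ck})\ge cn$; in particular $q>0$. For all real $m\ge0$ we have
\[
cm^2-(cn-kq)m+kq^2\ge0 .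
\]
Indeed, if $cn\le kq$, every term is nonnegative. Otherwise $0<cn-kq\le2\sqrt{ck}\,q$, so the discriminant $(cn-kq)^2-4ckq^2$ is at most $0$. Rearranged, the inequality is $c(n-m)m\le kq(q+m)$. For $m\le r$ we have $c(n-m)\ge n-m\ge q$, and therefore
\[
c(n-m)(m-1)\le kq(q+m)-q=(n-r)\bigl(k(n-r+m)-1\bigr).\qedhere
\]
\end{proof}

For $c=4$ we have $2\sqrt{ck}=4\sqrt k$, so Lemma~\ref{lem:range} is part (ii) of Theorem~\ref{thm:four}; for $c=3$ it gives the range in Theorem~\ref{thm:three}. The range contains all $r\le n/2$ as soon as $k+2\sqrt{ck}\ge2c$. For $c=4$ and $k\ge3$ this holds because $3+4\sqrt3>8$, which gives part (i) of Theorem~\ref{thm:four}. For $c=3$ and $k\ge2$ it holds because $2+2\sqrt6>6$, which gives the last sentence of Theorem~\ref{thm:three}. Together with Sections~\ref{sec:reduction}--\ref{sec:unique}, this completes the proofs of Theorems~\ref{thm:four} and~\ref{thm:three}. Theorem~\ref{thm:main} follows from Theorem~\ref{thm:four}(i), since $2r\le n$ implies $r<n$ and a star centered at a leaf has size $J$.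

\begin{remark}
For $k=2$ we have $2+4\sqrt2<8$, so the range in Theorem~\ref{thm:four}(ii) stops short of $n/2$; the threshold $M_3$ of Lemma~\ref{lem:stab3} is what extends the range of Lemma~\ref{lem:range} to $2r\le n$ for paths with two edges. As $k\to\infty$, the admissible fraction $r/n$ tends to $1$ for both values of $c$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{FHK}
Carl Feghali, Glenn Hurlbert, Vikram Kamat,
\emph{An Erd\H{o}s-Ko-Rado Theorem for unions of length 2 paths},
arXiv:1910.08849 (2019).

\bibitem{HM}
Hilton and Milner, 1967.

\bibitem{KZ}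
Kupavskii and Zakharov,
\emph{Regular bipartite graphs and intersecting families},
J. Combin. Theory Ser. A 155 (2018).

\bibitem{Lov}
Lov\'asz,
\emph{Combinatorial Problems and Exercises}.

\bibitem{Wil}
Wilson,
Combinatorica 4 (1984).

\end{thebibliography}
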